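# Splitting formulas and the logics of Kripke, Humberstone and full possibility frames

## 1. The guess that the refinement order adds no logics

In Kripke semantics the points of a frame are complete: at each point every formula is true or false. In possibility semantics the points may be partial. A point may leave $p$ undecided, and other points may refine it and decide more. A frame then carries two structures: an order $\sqsubseteq$ of refinement and, for each modality, an accessibility relation $R_i$. Three kinds of frames matter here.

- Kripke frames: the order is trivial.
- Humberstone frames: there is an order, and three conditions tie each $R_i$ to it.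
- Full possibility frames: we ask only that the semantics make sense.

Each kind includes the one before it. The question is what this buys for characterizing normal modal logics. It is posed in Wesley H. Holliday, "Possibility Frames and Forcing for Modal Logic", arXiv:2501.11768 (2025):

(a) Is every normal modal logic that is the logic of some class of full possibility frames also the logic of some class of Humberstone frames?

(b) Is there a normal modal logic that is the logic of some class of Humberstone frames but of no class of Kripke frames?

Here is the answer that one would first guess. A partial point seems to be shorthand for the complete points that refine it. So throw the partial points away, keep the complete ones, and adjust the relations; the result should be a Kripke frame with the same logic. If this were right, all three kinds of frames would give the same logics, and the answers would be "(a) yes, (b) no".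

We shall make the guess precise and see that it is correct whenever every point has a complete point below it, in particular on every finite frame. Then we shall see that without complete points it fails at both places: the answers are (a) **no** and (b) **yes**, for every nonempty set of modalities, even for a single one.

## 2. Regular open sets and the two kinds of frames

Fix a nonempty index set $I$. Formulas are built from a countable set $\mathsf{Prop}$ of variables with $\neg,\wedge$ and $\Box_i$ ($i\in I$); $\vee,\to$ are defined classically, $\Diamond_i=\neg\Box_i\neg$, $\bot=p\wedge\neg p$, $\top=\neg\bot$. A *normal modal logic* is a set of formulas that contains all classical tautologies and the K axioms and is closed under modus ponens, uniform substitution and necessitation for each $\Box_i$.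

Let $\langle S,\sqsubseteq\rangle$ be a poset; read $x'\sqsubseteq x$ as "$x'$ refines $x$". Put ${\downarrow}x=\{x':x'\sqsubseteq x\}$, and for $U\subseteq S$ put $\neg U=\{x:\forall x'\sqsubseteq x,\ x'\notin U\}$.

**Definition (regular open set).** $U\subseteq S$ is regular open, $U\in\mathrm{RO}(S,\sqsubseteq)$, iff

- (persistence) $x\in U$ and $x'\sqsubseteq x$ imply $x'\in U$;
- (refinability) if $x\notin U$, then there is $x'\sqsubseteq x$ such that $x''\notin U$ for all $x''\sqsubseteq x'$.

These are exactly the regular open sets of the topology whose open sets are the down-sets. Refinability says that if $U$ does not hold at $x$, then $x$ can be refined to a point that rules $U$ out.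

**Example (fork).** Let $S=\{x,m_1,m_2\}$ with $m_1,m_2\sqsubseteq x$ and no other proper refinements. The regular open sets are $\varnothing,\{m_1\},\{m_2\},S$. The down-set $\{m_1,m_2\}$ is not regular open: $x$ is outside it, but every refinement of $x$ has a refinement inside it.

**Example (binary tree).** Let the points be the finite binary strings, and let longer strings refine their initial segments. Each cone ${\downarrow}s$ is regular open: if $s'$ does not extend $s$, then either $s'$ is incomparable with $s$ and no extension of $s'$ lies in ${\downarrow}s$, or $s'$ is a proper initial segment of $s$ and we may extend $s'$ by the letter that leaves $s$. There are no minimal points.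

We use the following facts about $\mathrm{RO}=\mathrm{RO}(S,\sqsubseteq)$.

(R1) If $P$ is persistent, then $\neg P\in\mathrm{RO}$. Persistence of $\neg P$ is transitivity of $\sqsubseteq$. If $x\notin\neg P$, some $x'\sqsubseteq x$ is in $P$; all $x''\sqsubseteq x'$ are in $P$, hence not in $\neg P$.

(R2) If $U\in\mathrm{RO}$, then $U\cap\neg U=\varnothing$ and $\neg\neg U=U$. Note that $x\in\neg\neg U$ iff every $x'\sqsubseteq x$ has a refinement in $U$. Persistence gives $U\subseteq\neg\neg U$, and refinability is exactly $\neg\neg U\subseteq U$.

(R3) Any intersection of members of $\mathrm{RO}$ is in $\mathrm{RO}$: if $x\notin\bigcap_kU_k$, then $x\notin U_k$ for some $k$, and refinability of $U_k$ gives the required $x'$.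

(R4) For $z\in S$ let $N(z)=\neg\neg{\downarrow}z$, that is,
$$N(z)=\{v:\forall v'\sqsubseteq v\ \exists v''\sqsubseteq v',\ v''\sqsubseteq z\}.$$
It is the least regular open set containing $z$: it is regular open by (R1) applied twice, it contains $z$, and if $z\in U\in\mathrm{RO}$, then ${\downarrow}z\subseteq U$, so $N(z)\subseteq\neg\neg U=U$. Every $v\in N(z)$ has a refinement in ${\downarrow}z$.

By a textbook theorem, $\mathrm{RO}$ ordered by inclusion is a complete Boolean algebra. Meets are intersections, the complement is $\neg$, and $\bigvee_kU_k=\neg\neg\bigcup_kU_k$; so $x\in\bigvee_kU_k$ iff every $x'\sqsubseteq x$ has a refinement in $\bigcup_kU_k$. An *atom* is a minimal nonempty member of $\mathrm{RO}$.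

(R5) If $z$ belongs to every $V\in\mathrm{RO}$ that meets ${\downarrow}z$, then $N(z)$ is an atom. For let $\varnothing\ne V\subseteq N(z)$ with $V\in\mathrm{RO}$, and take $v\in V$. Then $v$ has a refinement in ${\downarrow}z$, which is in $V$ by persistence. So $V$ meets ${\downarrow}z$, hence $z\in V$ and $N(z)\subseteq V$.

For a relation $R_i$ on $S$ let $R_i(x)=\{y:xR_iy\}$ and $\blacksquare_iU=\{x:R_i(x)\subseteq U\}$. We say "$x$ sees $y$" for $xR_iy$ when $i$ is understood.

**Definition (full possibility frame).** A tuple $\langle S,\sqsubseteq,\{R_i\}_{i\in I},\mathrm{RO}(S,\sqsubseteq)\rangle$ with $\langle S,\sqsubseteq\rangle$ a poset, such that $\mathrm{RO}(S,\sqsubseteq)$ is closed under each $\blacksquare_i$. A valuation is a map $\pi:\mathsf{Prop}\to\mathrm{RO}(S,\sqsubseteq)$, and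
$$[\![p]\!]=\pi(p),\quad[\![\varphi\wedge\psi]\!]=[\![\varphi]\!]\cap[\![\psi]\!],\quad[\![\neg\varphi]\!]=\neg[\![\varphi]\!],\quad[\![\Box_i\varphi]\!]=\blacksquare_i[\![\varphi]\!].$$

So every $[\![\varphi]\!]$ is regular open. A formula is *valid* on the frame if $[\![\varphi]\!]=S$ under every valuation. The logic of a class of frames is the set of formulas valid on all its members; it is a normal modal logic. A Kripke frame is a full possibility frame whose order is the identity; then every subset is regular open, $\neg$ is complement, and we have the usual semantics.

**Definition (Humberstone frame).** A tuple $\langle S,\sqsubseteq,\{R_i\}_{i\in I},\mathrm{RO}(S,\sqsubseteq)\rangle$ with $\langle S,\sqsubseteq\rangle$ a poset that satisfies, for each $i\in I$,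

- up-$R$: if $x'\sqsubseteq x$ and $x'R_iy$, then $xR_iy$;
- $R$-down: if $xR_iy$ and $y'\sqsubseteq y$, then $xR_iy'$;
- $R$-refinability$^{++}$: if $xR_iy$, then there is $x'\sqsubseteq x$ such that $x''R_iy$ for all $x''\sqsubseteq x'$.

The last condition is the strong one: if $x$ sees $y$, then some refinement of $x$ is committed to seeing this very $y$, however it is refined further.

**Lemma 1.** Under up-$R$ and $R$-refinability$^{++}$, $\mathrm{RO}$ is closed under each $\blacksquare_i$. So every Humberstone frame is a full possibility frame.

*Proof.* Let $U\in\mathrm{RO}$. If $x\in\blacksquare_iU$ and $x'\sqsubseteq x$, then $R_i(x')\subseteq R_i(x)\subseteq U$ by up-$R$; this is persistence. If $x\notin\blacksquare_iU$, pick $y\in R_i(x)\setminus U$ and $x'\sqsubseteq x$ such that all $x''\sqsubseteq x'$ see $y$; then no such $x''$ is in $\blacksquare_iU$. $\square$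

Every Kripke frame is a Humberstone frame: with the identity order the first two conditions are trivial and $x'=x$ serves in the third. On any poset, $R_i=\varnothing$ and $R_i=S\times S$ satisfy all three conditions.

**Example (a full possibility frame that is not Humberstone).** On any poset let $xRy$ iff $y\sqsubseteq x$. For $U\in\mathrm{RO}$, $\blacksquare U=\{x:{\downarrow}x\subseteq U\}=U$ by persistence, so this is a full possibility frame, and up-$R$ and $R$-down hold. On the binary tree $R$-refinability$^{++}$ fails: it would give, for $y\sqsubseteq x$, some $x'$ such that $y$ extends every extension of $x'$, which is impossible since extensions of $x'$ can be longer than $y$. Remember this example; it is what will separate the two classes.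

Three more facts.

(F1) On a full possibility frame, $\varphi\to\chi$ is valid iff $[\![\varphi]\!]\subseteq[\![\chi]\!]$ under every valuation. Here $[\![\varphi\to\chi]\!]=\neg([\![\varphi]\!]\cap\neg[\![\chi]\!])$. If $[\![\varphi]\!]\subseteq[\![\chi]\!]$, the set in brackets is empty. If $x\in[\![\varphi]\!]\setminus[\![\chi]\!]$, refinability gives $x'\sqsubseteq x$ in $\neg[\![\chi]\!]$, and $x'\in[\![\varphi]\!]$ by persistence, so $x\notin[\![\varphi\to\chi]\!]$. Also, directly from the definition of $\neg$, the formula $\neg\varphi$ is valid iff $[\![\varphi]\!]=\varnothing$ under every valuation.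

(F2) If $R_i$ satisfies $R$-down, then $x\in[\![\Diamond_i\varphi]\!]$ iff $R_i(x')\cap[\![\varphi]\!]\neq\varnothing$ for all $x'\sqsubseteq x$. Put $V=[\![\varphi]\!]$. Then $x\in\neg\blacksquare_i\neg V$ iff every $x'\sqsubseteq x$ sees some $y\notin\neg V$, that is, some $y$ with a refinement $y'\in V$; then $x'R_iy'$ by $R$-down. Conversely a point of $V$ is not in $\neg V$. In particular, if $[\![\Diamond_i\varphi]\!]\ne\varnothing$, then $[\![\varphi]\!]\neq\varnothing$.

(F3) On a disjoint union of frames, with no order or accessibility between components, $\mathrm{RO}$, $\neg$, $\cap$ and $\blacksquare_i$ are computed componentwise. So a formula is valid on the union iff it is valid on each component.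

## 3. Frames with a minimal point below every point

Here the guess is tested where it should work. A complete possibility is one that cannot be refined properly, so it is a minimal point. The next lemma says what the guess really needs.

**Lemma 2.** Let a nonempty full possibility frame be such that every nonempty $U\in\mathrm{RO}$ includes an atom of $\mathrm{RO}$. Let $W$ be the set of atoms, $\Diamond_iU=\neg\blacksquare_i\neg U$, and $aR_i^Wc$ iff $a\subseteq\Diamond_ic$. Then the frame has the same logic as the Kripke frame $(W,\{R_i^W\}_{i\in I})$.

*Proof.* For $U\in\mathrm{RO}$ let $h(U)=\{a\in W:a\subseteq U\}$. First, $U=\bigvee h(U)$: otherwise $U\cap\neg\bigvee h(U)$ is nonempty and includes an atom, which lies in $h(U)$ and yet is disjoint from $\bigvee h(U)$. So $h$ is an order embedding of $\mathrm{RO}$ into the powerset of $W$. It is onto: if $Y\subseteq W$ and an atom $a$ is below $\bigvee Y$, then $a=\bigvee_{c\in Y}(a\cap c)$, so $a\cap c\neq\varnothing$ for some $c\in Y$, and $a=c$. Hence $h(\bigvee Y)=Y$, and $h$ is an isomorphism of Boolean algebras.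

Now the modalities. Directly from the definition, $\blacksquare_i\bigcap_kU_k=\bigcap_k\blacksquare_iU_k$. Taking complements, $\Diamond_i\bigvee_kU_k=\neg\blacksquare_i\bigcap_k\neg U_k=\neg\bigcap_k\blacksquare_i\neg U_k=\bigvee_k\Diamond_iU_k$. So for an atom $a$ we have $a\subseteq\Diamond_iU$ iff $a\subseteq\bigvee_{c\in h(U)}\Diamond_ic$, iff $a\subseteq\Diamond_ic$ for some $c\in h(U)$ (an atom below a join meets, hence is below, one of the joined sets). This says that $h$ carries $\Diamond_i$ to the diamond of the Kripke frame, and so $\blacksquare_i$ to its box. Truth sets are computed from $\pi$ by $\cap,\neg,\blacksquare_i$, so validity depends only on the algebra, and the two frames have the same logic. $\square$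

**Lemma 3.** If every point of the poset has a minimal refinement, then every nonempty $U\in\mathrm{RO}$ includes an atom.

*Proof.* Let $x\in U$ and let $m\sqsubseteq x$ be minimal. Then $m\in U$, so $N(m)\subseteq U$. Since ${\downarrow}m=\{m\}$, (R5) says that $N(m)$ is an atom. $\square$

For instance, on the fork let $R(x)=\{m_1,m_2\}$ and $R(m_k)=\{m_k\}$. Then $\blacksquare U=U$ for each of the four regular open sets, the atoms are $\{m_1\},\{m_2\}$, and Lemma 2 gives the Kripke frame of two reflexive points.

So the guess is right for all full possibility frames over finite posets, and whenever minimal points lie below every point. Where it breaks, $\mathrm{RO}$ must have a part without atoms. The binary tree is the simplest case: every nonempty $U\in\mathrm{RO}$ contains some $s$, and then the nonempty cone ${\downarrow}s0$ is a proper subset of $U$ (it lacks $s$), so there is no atom at all.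

## 4. Two strict inclusions

**Theorem A.** Let $I\neq\varnothing$.

1. There is a Humberstone frame whose logic is not the logic of any class of Kripke frames.
2. There is a full possibility frame whose logic is not the logic of any class of Humberstone frames.

**Theorem B.**

1. For every $I\neq\varnothing$ there are at least $2^{\aleph_0}$ logics as in A.1 and at least $2^{\aleph_0}$ logics as in A.2.
2. If $|I|\geq2$, there is a nonempty Humberstone frame whose logic is valid on no nonempty Kripke frame, and a nonempty full possibility frame whose logic is valid on no nonempty Humberstone frame. For $|I|=1$ both are impossible.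

**Theorem C.** Let $A$ be a nontrivial complete Boolean algebra with unary operations $\Diamond_i$, and put $e_i(c)=\bigwedge\{\Diamond_ic':0\neq c'\leq c\}$. Then $A$ is isomorphic to $\mathrm{RO}$ of a Humberstone frame (with $\Diamond_i=\neg\blacksquare_i\neg$) iff
$$\Diamond_ib=\bigvee\{e_i(c):0\neq c\leq b\}\quad\text{for all }b\in A,\ i\in I.\tag{1}$$

**Theorem D.** Every nonempty Humberstone frame validating $\Box_*p\leftrightarrow p$ for some $*\in I$ has the same logic as some Kripke frame. Hence, if $L$ is the logic of a class of full possibility frames but of no class of Kripke frames, then expanding $L$ by an identity modality gives the logic of a class of full possibility frames that is the logic of no class of Humberstone frames.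

Theorem A answers both questions. For A and B fix $i_0\in I$ and write $R,\Box,\Diamond,\blacksquare$ for $R_{i_0},\Box_{i_0},\Diamond_{i_0},\blacksquare_{i_0}$. Unless stated otherwise, $R_j=\varnothing$ for $j\neq i_0$; then $\blacksquare_jU=S$, so these relations cause no trouble.

## 5. A formula that splits every $p$ cannot hold in a Kripke frame

The difference to exploit is this: in the tree every nonempty regular open set can be cut into two nonempty parts, while a singleton $\{y\}$ in a Kripke frame cannot. We want a modal formula that expresses "can be cut". Suppose that some formula $f(p)$ does the cutting, and consider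
$$\Diamond p\to\Diamond(p\wedge f(p))\wedge\Diamond(p\wedge\neg f(p)).$$
If a Kripke point $w$ validates this and has a successor $y$, put $\pi(p)=\{y\}$: then $y$ would have to satisfy both $f(p)$ and $\neg f(p)$. So the implication can hold only at points without successors. To say this about particular points only, we put a variable-free guard $\sigma$ in front.

What should $f(p)$ be? The first try is a formula without $p$, say one naming half of the tree. It stops at once. Suppose that the guarded point sees exactly the points of a tree $B$, and let $C$ be the regular open set named by $f$. If $B\cap C\neq\varnothing$, take $\pi(p)=B\cap C$, and no point of $p\wedge\neg f$ is left; if $B\cap C=\varnothing$, take $\pi(p)=B$, and no point of $p\wedge f$ is left. (We take $B$ to be regular open, as it will be below.) So the cut must be computed from $p$.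

The second try lets auxiliary points read $p$. For each string $u$ add a point $t_u$ that sees exactly the cone ${\downarrow}b_u$ of the tree $B=\{b_s\}$. Then $t_u$ can say "$b_u\in\pi(p)$": it is the statement $\Box(\beta\to p)$ at $t_u$, if $\beta$ names $B$. Let $b_s$ see $t_u$ when $s$ goes left at $u$, that is, when $s$ extends $u0$. To have up-$R$, coarser points must see all that finer points see, so the rule has to be: $b_s$ sees $t_u$ iff some extension of $s$ extends $u0$, that is, iff $s$ and $u0$ are comparable. This does no harm, because truth of $\Diamond$ asks all refinements: the points $b_s$ all of whose refinements see $t_u$ are exactly those with $s\supseteq u0$, since a string that does not extend $u0$ has an extension incomparable with $u0$.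

With $\theta(p)$ saying "I am some $t_u$, and $b_u\in\pi(p)$", try $f(p)=\Diamond\theta(p)$: "$s$ goes left at some $u$ with $b_u\in\pi(p)$". This fails at a definite spot. Let $b_s\in\pi(p)$. Every $s'\supseteq s$ has $b_{s'}\in\pi(p)$, so $t_{s'}$ satisfies $\theta(p)$; and $b_{s'}$ sees $t_{s'}$, because $s'$ and $s'0$ are comparable. So all of $\pi(p)\cap B$ satisfies $\Diamond\theta(p)$ and nothing satisfies its negation. The trouble is that too many $u$ are allowed: a point that went right at $u$ can still go left at a later string.

The cure is to use only the *first* $u$ along each branch at which $b_u\in\pi(p)$. This is a modal condition if $t_u$ sees its parent $t_{u^-}$: we ask that $\theta(p)$ hold at $t_u$ and at no $t$-point that $t_u$ sees. Then "left at the first $u$" and "right at the first $u$" are two nonempty parts.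

## 6. The formulas and the frame $\mathcal F_b$

We now write this down. Five variable-free formulas name parts of the frame:
$$\delta_0=\Box\bot,\quad\delta_1=\Diamond\delta_0\wedge\Box\delta_0,\quad\beta=\Diamond\delta_0\wedge\neg\Box\delta_0,\quad\tau=\Diamond\delta_1,\quad\sigma=\Diamond\beta\wedge\Box\beta.$$
Then
$$\theta(p)=\tau\wedge\Box(\beta\to p),\qquad f(p)=\Diamond\big(\theta(p)\wedge\Box(\tau\to\neg\theta(p))\big),$$
$$\chi_b=\ \sigma\wedge\Diamond p\to\Diamond(p\wedge f(p))\wedge\Diamond(p\wedge\neg f(p)).$$

**Lemma 4.** In a Kripke frame validating $\chi_b$, $[\![\sigma]\!]=\varnothing$.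

*Proof.* Suppose that $w\in[\![\sigma]\!]$. As $w\in[\![\Diamond\beta]\!]$, $w$ has a successor $y$. Put $\pi(p)=\{y\}$. Then $w\in[\![\sigma\wedge\Diamond p]\!]$, so $w$ has a successor in $[\![p\wedge f(p)]\!]$ and one in $[\![p\wedge\neg f(p)]\!]$. Both are $y$, a contradiction. $\square$

Let $s,u,v,w$ range over finite binary strings; $s\subseteq s'$ means that $s$ is an initial segment of $s'$; $u0,u1$ are the one-letter extensions of $u$; $v^-$ is $v$ without its last letter ($v\neq\varnothing$).

**Definition (frame $\mathcal F_b$).** The points are $r,d_0,d_1$, $B=\{b_s\}$ and $T=\{t_u\}$. The order is $b_{s'}\sqsubseteq b_s$ iff $s\subseteq s'$, and otherwise only identity. The relation is given by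

- $R(r)=B$, $R(d_1)=\{d_0\}$, $R(d_0)=\varnothing$;
- $R(b_s)=\{d_0\}\cup\{t_u: s\text{ and }u0\text{ are comparable under }\subseteq\}$;
- $R(t_u)=\{d_1\}\cup\{b_s:u\subseteq s\}\cup\{t_{u^-}\}$, without the last set if $u=\varnothing$.

The points $d_0,d_1$ are there only so that formulas can recognize $B$ and $T$: the points of $B$ see $d_0$, the points of $T$ see $d_1$.

**Lemma 5.** $\mathcal F_b$ is a Humberstone frame.

*Proof.* *up-$R$.* Only $b_{s'}\sqsubseteq b_s$ with $s\subseteq s'$ matters. If $b_{s'}Rd_0$, then $b_sRd_0$. Let $b_{s'}Rt_u$. If $s'\subseteq u0$, then $s\subseteq u0$. If $u0\subseteq s'$, then $s$ and $u0$ are both initial segments of $s'$, hence comparable. In both cases $b_sRt_u$.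

*$R$-down.* Only seen points in $B$ have proper refinements. They are seen only by $r$ and the $t_u$, and $R(r)=B$ and $R(t_u)\cap B={\downarrow}b_u$ are closed under refinement.

*$R$-refinability$^{++}$.* Let $xRy$. If $x\notin B$, then $x$ has no proper refinement; take $x'=x$. If $x=b_s$ and $y=d_0$, take $x'=x$, since all of $B$ sees $d_0$. If $x=b_s$ and $y=t_u$, then $s$ and $u0$ are comparable; let $s'$ be the longer of them. Then $b_{s'}\sqsubseteq b_s$, and every $s''\supseteq s'$ extends $u0$, so $b_{s''}Rt_u$. $\square$

**Lemma 6.** In $\mathcal F_b$, $[\![\delta_0]\!]=\{d_0\}$, $[\![\delta_1]\!]=\{d_1\}$, $[\![\beta]\!]=B$, $[\![\tau]\!]=T$ and $[\![\sigma]\!]=\{r\}$.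

*Proof.* Only $d_0$ sees nothing, so $[\![\delta_0]\!]=\{d_0\}$. The points that see $d_0$ are those of $B\cup\{d_1\}$, a set closed under refinement, so $[\![\Diamond\delta_0]\!]=B\cup\{d_1\}$ by (F2). Next, $[\![\Box\delta_0]\!]=\{d_0,d_1\}$, since $b_s$ sees $t_s$, $t_u$ sees $d_1$, and $r$ sees $B$. No other point refines or is refined by $d_0$ or $d_1$, so $[\![\neg\Box\delta_0]\!]=S\setminus\{d_0,d_1\}$. The claims for $\delta_1$ and $\beta$ follow. Exactly the points of $T$ see $d_1$, so $[\![\tau]\!]=T$. The points seeing a point of $B$ are $r$ and those of $T$ (as $t_uRb_u$), so $[\![\Diamond\beta]\!]=\{r\}\cup T$. The points seeing only points of $B$ are $r$ and $d_0$, so $[\![\Box\beta]\!]=\{r,d_0\}$. Hence $[\![\sigma]\!]=\{r\}$. $\square$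

## 7. The splitting lemma, and a Humberstone logic that is not a Kripke logic

**Lemma 7.** In $\mathcal F_b$ let $U=\pi(p)$ with $U\cap B\neq\varnothing$. Then $U\cap B\cap[\![f(p)]\!]\neq\varnothing$ and $U\cap B\cap[\![\neg f(p)]\!]\neq\varnothing$.

*Proof.* **Step 1.** We compute what $f(p)$ says. No point outside $B$ refines or is refined by a point of $B$, and the same holds for each $\{t_u\}$. So $[\![\beta\to p]\!]=\neg(B\cap\neg U)$ contains all points outside $B$, and a point $x\in B$ belongs to it iff no refinement of $x$ is in $\neg U$, iff $x\in\neg\neg U=U$. Thus
$$[\![\beta\to p]\!]=(S\setminus B)\cup(U\cap B).$$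
The point $t_u$ sees, within $B$, exactly ${\downarrow}b_u$; by persistence it lies in $[\![\Box(\beta\to p)]\!]$ iff $b_u\in U$. So
$$[\![\theta(p)]\!]=Q,\qquad Q=\{t_u:b_u\in U\}.$$
As the $t_u$ are isolated in the order, $[\![\neg\theta(p)]\!]=S\setminus Q$ and $[\![\tau\to\neg\theta(p)]\!]=\neg(T\cap Q)=S\setminus Q$. Within $T$ the point $t_u$ sees only $t_{u^-}$ (nothing if $u=\varnothing$). Hence $[\![\theta(p)\wedge\Box(\tau\to\neg\theta(p))]\!]$ is
$$M=\{t_u:b_u\in U\text{ and }(u=\varnothing\text{ or }b_{u^-}\notin U)\},\tag{2}$$
and $[\![f(p)]\!]$ consists of the points all of whose refinements see a point of $M$, by (F2).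

**Step 2.** We check that $M$ marks at most one string on each branch: *if $t_u,t_v\in M$ and $u,v$ are comparable, then $u=v$.* If $u\subsetneq v$, then $u\subseteq v^-$, so $b_{v^-}\in U$ by persistence, contrary to $t_v\in M$. The case $v\subsetneq u$ is symmetric.

**Step 3.** We find the place to cut. Choose $b_s\in U$ and let $u$ be the shortest initial segment of $s$ with $b_u\in U$. Then $t_u\in M$, and $b_{u0},b_{u1}\in U$ by persistence.

**Step 4.** The left half satisfies $f(p)$: $b_{u0}\in[\![f(p)]\!]$, because every $s'\supseteq u0$ has $b_{s'}Rt_u\in M$.

**Step 5.** The right half satisfies $\neg f(p)$. We show that for $s'\supseteq u1$ the point $b_{s'}$ sees no point of $M$; then no refinement of $b_{u1}$ is in $[\![f(p)]\!]$, so $b_{u1}\in[\![\neg f(p)]\!]$. Suppose that $b_{s'}Rt_v$ with $t_v\in M$, so $s'$ and $v0$ are comparable. If $v0\subseteq s'$, then $u$ and $v$ are both initial segments of $s'$, hence comparable. If $s'\subseteq v0$, then $u1\subseteq v0$, so $u$ is an initial segment of $v0$ of length at most that of $v$, and $u\subseteq v$. In both cases Step 2 gives $u=v$. But then $s'\supseteq u1$ is comparable with $u0$, which is impossible.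 $\square$

**Example.** If $\pi(p)=B$, then $M=\{t_\varnothing\}$, and within $B$ the formula $f(p)$ holds exactly on ${\downarrow}b_0$. If $\pi(p)={\downarrow}b_0\cup{\downarrow}b_{11}$, then $M=\{t_0,t_{11}\}$, and within $B$ it holds exactly on ${\downarrow}b_{00}\cup{\downarrow}b_{110}$: a string extending neither $00$ nor $110$ has an extension incomparable with both.

**Proof of Theorem A.1.** First, $\chi_b$ is valid on $\mathcal F_b$. By (F1) let $x\in[\![\sigma\wedge\Diamond p]\!]$ and $U=\pi(p)$. Then $x=r$ by Lemma 6, and since $R(r)=B$, (F2) gives $U\cap B\neq\varnothing$. Lemma 7 provides points of $B$ in $[\![p\wedge f(p)]\!]$ and in $[\![p\wedge\neg f(p)]\!]$; $r$ sees both. As $r$ has no proper refinement, (F2) puts $r$ into the truth set of the consequent. Second, $\neg\sigma$ is not valid on $\mathcal F_b$, because $[\![\sigma]\!]=\{r\}\neq\varnothing$.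

Let $L_b$ be the logic of $\mathcal F_b$, which is a Humberstone frame by Lemma 5. So $\chi_b\in L_b$ and $\neg\sigma\notin L_b$. By Lemma 4 every Kripke frame validating $L_b$ validates $\neg\sigma$. If $L_b$ were the logic of a class of Kripke frames, then $\neg\sigma$ would be valid on all of them and so belong to $L_b$, a contradiction. $\blacksquare$

## 8. Committed successors and the formula $\psi$

For part 2 we must find something that Humberstone frames cannot do and a full possibility frame can. Splitting alone will not serve, since $\mathcal F_b$ is a Humberstone frame. The example in Section 2 shows the way: in the tree with $xRy$ iff $y\sqsubseteq x$, as a point is refined, the set that it sees shrinks with it, and no successor stays visible forever. $R$-refinability$^{++}$ forbids this. That relation satisfies $\Diamond p\to\Box p$, because there $\Box$ and $\Diamond$ are both the identity.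

In a Humberstone frame a guarded version of this formula,
$$\psi=\ \sigma\wedge\Diamond p\to\Box p,$$
is a strong demand: if $y_1\in[\![\sigma]\!]$ and all refinements of $y_1$ see one point $z$, then $y_1$ satisfies $\Diamond p$ as soon as $\pi(p)$ meets ${\downarrow}z$, and $\psi$ then puts $z$ into $\pi(p)$. By (R5), $N(z)$ is an atom. An atom cannot be split. So $\psi$ together with a splitting formula should rule out Humberstone frames.

The first combination to try is $\psi$ with $\chi_b$. It proves too much: *no full possibility frame validating both has $[\![\sigma]\!]\neq\varnothing$.* Indeed $\sigma$ contains $\Diamond\beta$ and so implies $\Diamond\top$. Substituting $\top$ for $p$ in $\chi_b$, we get $\Diamond f(\top)$ and $\Diamond\neg f(\top)$ wherever $\sigma$ holds. Substituting $f(\top)$ for $p$ in $\psi$, we get $\Box f(\top)$, against $\Diamond\neg f(\top)$. The point that satisfies $\psi$ cannot itself see both halves of a set.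

The way out is to let two different points do the two jobs. The points of $[\![\sigma]\!]$ obey $\psi$, and a *predecessor* $r$ of them sees the two halves:
$$\chi_a=\ \Diamond(\sigma\wedge\Diamond p)\to\Diamond(p\wedge f(p))\wedge\Diamond(p\wedge\neg f(p)).$$
In the frame below, $r$ sees the whole tree $B$ and also a second tree $B'$ whose points $b'_s$ see just the cones ${\downarrow}b_s$. So $R$ from $B'$ to $B$ is the relation of the example in disguise.

## 9. The frame $\mathcal F_a$, and a full possibility logic that is not a Humberstone logic

**Definition (frame $\mathcal F_a$).** Add to $\mathcal F_b$ points $B'=\{b'_s\}$ with $b'_{s'}\sqsubseteq b'_s$ iff $s\subseteq s'$, incomparable to all other points, and the pairs $rRb'_s$ (all $s$) and $b'_sRb_u$ iff $s\subseteq u$.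

So now $R(r)=B\cup B'$ and $R(b'_s)={\downarrow}b_s$; the other points see what they saw before.

**Lemma 8.** $\mathcal F_a$ is a full possibility frame satisfying up-$R$ and $R$-down.

*Proof.* *up-$R$.* The new case is $b'_{s'}\sqsubseteq b'_s$ with $b'_{s'}Rb_u$: then $s\subseteq s'\subseteq u$, so $b'_sRb_u$. The rest is in Lemma 5.

*$R$-down.* The seen points with proper refinements lie in $B\cup B'$, and the sets $R(r)=B\cup B'$, $R(b'_s)={\downarrow}b_s$ and $R(t_u)$ are closed under refinement.

*Closure of $\mathrm{RO}$ under $\blacksquare$.* This replaces Lemma 1, since $R$-refinability$^{++}$ fails at the points of $B'$: if all refinements of $b'_{s'}$ saw $b_u$, then all extensions of $s'$ would be initial segments of $u$. Let $U\in\mathrm{RO}$. By up-$R$, $\blacksquare U$ is persistent. Let $x\notin\blacksquare U$.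

If $x\notin B'$, then $R$-refinability$^{++}$ holds at $x$: if $x\notin B\cup B'$, $x$ has no proper refinement and we take $x'=x$; if $x\in B$, this was checked in Lemma 5. So pick $y\in R(x)\setminus U$ and $x'\sqsubseteq x$ such that all $x''\sqsubseteq x'$ see $y$; no such $x''$ is in $\blacksquare U$.

If $x=b'_s$, there is $u\supseteq s$ with $b_u\notin U$. By refinability of $U$ there is $u'\supseteq u$ with $b_{u''}\notin U$ for all $u''\supseteq u'$. Now $b'_{u'}\sqsubseteq b'_s$, and each refinement $b'_{u''}$ of $b'_{u'}$ sees $b_{u''}\notin U$. So no refinement of $b'_{u'}$ is in $\blacksquare U$. The successor that shows this changes with $u''$; that is the freedom that Humberstone frames lack. $\square$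

**Lemma 9.** In $\mathcal F_a$, $[\![\delta_0]\!]=\{d_0\}$, $[\![\delta_1]\!]=\{d_1\}$, $[\![\beta]\!]=B$, $[\![\tau]\!]=T$, $[\![\sigma]\!]=B'$ and $[\![\Diamond\sigma]\!]=\{r\}$. The statement of Lemma 7 holds in $\mathcal F_a$.

*Proof.* The points of $B'$ see something, see neither $d_0$ nor $d_1$, and see points of $B$; so the computation of $\delta_0,\delta_1,\beta,\tau$ in Lemma 6 is unchanged. The points seeing a point of $B$ are $r$, those of $T$, and those of $B'$ (as $b'_sRb_s$); this set is closed under refinement, so $[\![\Diamond\beta]\!]=\{r\}\cup T\cup B'$. The points seeing only points of $B$ are now those of $B'\cup\{d_0\}$, since $r$ also sees $B'$. So $[\![\sigma]\!]=B'$. Only $r$ sees points of $B'$, so $[\![\Diamond\sigma]\!]=\{r\}$.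

The proof of Lemma 7 used only the following: $R$-down (for (F2)); that $B$ with its tree order and each $\{t_u\}$ are not connected by the order to anything else; that $[\![\beta]\!]=B$ and $[\![\tau]\!]=T$; and the sets $R(t_u)$ and $R(b_s)$. All these are the same in $\mathcal F_a$. $\square$

**Lemma 10.** $\psi$ and $\chi_a$ are valid on $\mathcal F_a$, and $\neg\Diamond\sigma$ is not.

*Proof.* The last claim holds since $[\![\Diamond\sigma]\!]=\{r\}$. Let $U=\pi(p)$; we use (F1).

*$\psi$.* Let $x\in[\![\sigma\wedge\Diamond p]\!]$. Then $x=b'_s$ for some $s$, and by (F2), for each $s'\supseteq s$ the point $b'_{s'}$ sees a point of $U$, that is, there is $u\supseteq s'$ with $b_u\in U$. If $b_v\notin U$ for some $v\supseteq s$, refinability would give $w\supseteq v$ such that no refinement of $b_w$ is in $U$, contradicting the previous sentence for $s'=w$. So $R(b'_s)={\downarrow}b_s\subseteq U$, and $b'_s\in[\![\Box p]\!]$.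

*$\chi_a$.* Let $x\in[\![\Diamond(\sigma\wedge\Diamond p)]\!]$. By (F2), $x$ sees a point of $[\![\sigma\wedge\Diamond p]\!]\subseteq B'$. So $x=r$, and some $b'_s\in[\![\Diamond p]\!]$ exists. As $R(b'_s)\subseteq B$, we get $U\cap B\neq\varnothing$. By Lemma 7 for $\mathcal F_a$ there are points of $B$ in $[\![p\wedge f(p)]\!]$ and in $[\![p\wedge\neg f(p)]\!]$. Since $B\subseteq R(r)$ and $r$ has no proper refinement, $r$ is in the truth set of the consequent by (F2). $\square$

**Lemma 11.** In a Humberstone frame validating $\psi$ and $\chi_a$, $[\![\Diamond\sigma]\!]=\varnothing$.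

*Proof.* Suppose that $x\in[\![\Diamond\sigma]\!]$.

**Step 1.** We find a point of $[\![\sigma]\!]$ that is committed to a successor. By (F2) there is $y\in[\![\sigma]\!]$ with $xRy$. Since $y\in[\![\Diamond\beta]\!]$, there is $z$ with $yRz$. By $R$-refinability$^{++}$ there is $y_1\sqsubseteq y$ with $vRz$ for all $v\sqsubseteq y_1$. By persistence $y_1\in[\![\sigma]\!]$, and by $R$-down $xRy_1$.

**Step 2.** We turn this commitment into a diamond: *if $V\in\mathrm{RO}$ meets ${\downarrow}z$ and $\pi(p)=V$, then $y_1\in[\![\Diamond p]\!]$.* Let $z'\in V\cap{\downarrow}z$. Every $v\sqsubseteq y_1$ sees $z$, hence sees $z'$ by $R$-down. Use (F2).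

**Step 3.** We use $\psi$ to see that $N(z)$ cannot be cut: *if $V\in\mathrm{RO}$ meets ${\downarrow}z$, then $z\in V$.* Put $\pi(p)=V$. By Step 2, $y_1\in[\![\sigma\wedge\Diamond p]\!]$, so $y_1\in[\![\Box p]\!]$ by $\psi$ and (F1). As $y_1Rz$, $z\in V$.

**Step 4.** We use $\chi_a$ to cut $N(z)$ all the same. Put $\pi(p)=N(z)$. It meets ${\downarrow}z$ at $z$, so by Step 2, $y_1\in[\![\sigma\wedge\Diamond p]\!]$. Apply $R$-refinability$^{++}$ to $xRy_1$: there is $x_1\sqsubseteq x$ all of whose refinements see $y_1$. So $x_1\in[\![\Diamond(\sigma\wedge\Diamond p)]\!]$ by (F2). By $\chi_a$ and (F2), $x_1$ sees some $a\in N(z)\cap[\![f(p)]\!]$ and some $b\in N(z)\cap[\![\neg f(p)]\!]$. As $a,b\in N(z)$, each has a refinement in ${\downarrow}z$. By persistence both $[\![f(p)]\!]$ and $[\![\neg f(p)]\!]$ meet ${\downarrow}z$. Both are regular open, so by Step 3 both contain $z$. But they are disjoint, a contradiction. $\square$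

**Proof of Theorem A.2.** Let $L_a$ be the logic of $\mathcal F_a$, a full possibility frame by Lemma 8. By Lemma 10, $\psi,\chi_a\in L_a$ and $\neg\Diamond\sigma\notin L_a$. By Lemma 11 and (F1) every Humberstone frame validating $L_a$ validates $\neg\Diamond\sigma$. If $L_a$ were the logic of a class of Humberstone frames, $\neg\Diamond\sigma$ would be in $L_a$, a contradiction. $\blacksquare$

## 10. Continuum many examples, and logics without nonempty frames

**Proof of Theorem B.1.** The plan is to add harmless Kripke components, and to let formulas detect which ones were added.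

**Step 1.** We define the components. For $n\geq3$ let $G_n$ be the Kripke frame with points $w_n,l_0,\dots,l_n$ and pairs $l_{k+1}Rl_k$ (for $0\le k<n$), $w_nRl_n$, $w_nRl_1$; different $n$ use disjoint copies. Put
$$\lambda_n=\Diamond^n\top\wedge\Box^{n+1}\bot,\qquad\eta_n=\neg\big(\Diamond\lambda_1\wedge\Diamond\lambda_n\wedge\Box(\lambda_1\vee\lambda_n)\big).$$

**Step 2.** We show that for $m,n\geq3$, $\eta_n$ is valid on $G_m$ iff $m\neq n$. In a Kripke frame $\lambda_k$ holds exactly at the points from which there is an $R$-path of length $k$ but none of length $k+1$. So distinct $\lambda_k$ are incompatible, and $l_k$ satisfies $\lambda_k$. Each $l_k$ has at most one successor, so $\Diamond\lambda_1\wedge\Diamond\lambda_n$ fails there. The point $w_m$ has the two successors $l_1$ and $l_m$. If $m\neq n$, neither satisfies $\lambda_n$; if $m=n$, all three conjuncts hold at $w_m$.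

**Step 3.** We show that $\eta_n$ ($n\geq3$) is valid on $\mathcal F_a$ and $\mathcal F_b$. Every point except $d_0,d_1$ starts an infinite $R$-path: $b_sRt_sRb_sR\cdots$, and $r$, the points of $T$, and those of $B'$ see points of $B$. The set $[\![\Box^{n+1}\bot]\!]$ consists of the points from which there is no $R$-path of length $n+1$, so it is included in $\{d_0,d_1\}$. By (F2), $d_0\notin[\![\Diamond\top]\!]$, and so $d_0,d_1\notin[\![\Diamond^n\top]\!]$ for $n\geq2$, since $d_0$ sees nothing and $d_1$ sees only $d_0$. Hence $[\![\lambda_n]\!]=\varnothing$ for $n\geq2$, so $[\![\Diamond\lambda_n]\!]=\varnothing$ by (F2), and $\eta_n$ is valid.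

**Step 4.** We show that $\chi_b,\chi_a,\psi$ are valid on every $G_n$. The formula $\Box\bot$ holds only at $l_0$, and only $l_1$ sees $l_0$ (recall $n\geq3$). But $l_0$ is the only successor of $l_1$, so $l_1$ satisfies $\Box\Box\bot$. Hence $\beta=\Diamond\Box\bot\wedge\neg\Box\Box\bot$ is false everywhere, so $\sigma$ is false everywhere, and so are the antecedents of the three formulas.

**Step 5.** We put the pieces together. For $X\subseteq\{3,4,\dots\}$ let $\mathcal F_b^X$ and $\mathcal F_a^X$ be the disjoint unions of $\mathcal F_b$, respectively $\mathcal F_a$, with all $G_n$, $n\in X$. The Humberstone conditions and the closure of $\mathrm{RO}$ under $\blacksquare$ hold componentwise, so these are a Humberstone frame and a full possibility frame. By (F3) and Steps 2–4: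

- $\eta_n$ is valid on $\mathcal F_b^X$ (respectively $\mathcal F_a^X$) iff $n\notin X$, so different $X$ give different logics;
- $\chi_b$ is valid on $\mathcal F_b^X$ and $\neg\sigma$ is not;
- $\psi,\chi_a$ are valid on $\mathcal F_a^X$ and $\neg\Diamond\sigma$ is not.

The last paragraph of the proof of A.1 used only that $\chi_b$ is in the logic and $\neg\sigma$ is not; so it applies to the logic of each $\mathcal F_b^X$. In the same way the proof of A.2 applies to the logic of each $\mathcal F_a^X$. There are $2^{\aleph_0}$ sets $X$. $\blacksquare$

**Proof of Theorem B.2.** **Step 1.** For $|I|\geq2$ we use a second modality to say that $\sigma$ holds somewhere. Let $j\neq i_0$, and in $\mathcal F_b$ and $\mathcal F_a$ replace $R_j=\varnothing$ by $R_j=S\times S$. This relation satisfies all Humberstone conditions, and $\blacksquare_jU\in\{S,\varnothing\}$. So the new frames $\mathcal F_b^+$ and $\mathcal F_a^+$ are a Humberstone frame and a full possibility frame. The formulas $\chi_b,\psi,\chi_a,\sigma$ do not contain $\Box_j$, so their truth sets are as before.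

On $\mathcal F_b^+$ the formulas $\chi_b$ and $\Diamond_j\sigma$ are valid, the latter by (F2), since every point sees $r$ via $R_j$. A nonempty Kripke frame validating $\Diamond_j\sigma$ has $[\![\sigma]\!]\neq\varnothing$, so by Lemma 4 it does not validate $\chi_b$. Hence the logic of $\mathcal F_b^+$ is valid on no nonempty Kripke frame. On $\mathcal F_a^+$ the formulas $\psi,\chi_a$ and $\Diamond_j\Diamond\sigma$ are valid. By (F2) a nonempty Humberstone frame validating $\Diamond_j\Diamond\sigma$ has $[\![\Diamond\sigma]\!]\neq\varnothing$, so by Lemma 11 it does not validate both $\psi$ and $\chi_a$. Hence the logic of $\mathcal F_a^+$ is valid on no nonempty Humberstone frame.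

**Step 2.** For $|I|=1$ we show that this cannot happen. Makinson's theorem (D. Makinson, "Some embedding theorems for modal logic", *Notre Dame J. Formal Logic* 12, 1971) says that every consistent normal unimodal logic $L$ is valid on a one-point Kripke frame. The logic of a nonempty frame is consistent, and a one-point Kripke frame is a nonempty Humberstone frame; so neither phenomenon can occur.

For completeness, here is a proof of the theorem. Suppose that some $\varphi\in L$ is false at a one-point frame under some valuation. Replace each variable by $\top$ or $\bot$ according to the valuation. The result $\varphi^*$ is in $L$, is built from $\top,\bot$, and is false at the point.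

*Case $\Diamond\top\in L$.* Take the reflexive point. We have $\Box\top\in L$ by necessitation, and $\Box\bot\leftrightarrow\bot\in L$ since $\Diamond\top\in L$. By induction every formula built from $\top,\bot$ is $L$-equivalent to $\top$ or to $\bot$, according to its truth value at the reflexive point. So if some $\varphi\in L$ failed there, $\varphi^*\leftrightarrow\bot$ and $\varphi^*$ would be in $L$, and $L$ would be inconsistent.

*Case $\Diamond\top\notin L$.* Take the irreflexive point. For every formula $\chi$ built from $\top,\bot$, one of $\Box\bot\to(\chi\leftrightarrow\top)$, $\Box\bot\to(\chi\leftrightarrow\bot)$ is in $L$, according to the truth value of $\chi$ at the irreflexive point; the only step to note is that $\Box\chi$ is true there and $\Box\bot\to\Box\chi\in L$. If some $\varphi\in L$ failed there, $\varphi^*$ and $\Box\bot\to(\varphi^*\leftrightarrow\bot)$ would be in $L$, so $\neg\Box\bot$ and hence $\Diamond\top$ would be in $L$, a contradiction. $\blacksquare$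

## 11. The algebras of Humberstone frames

Theorem C describes commitment to a successor in terms of the algebra alone. The element $e_i(c)=\bigwedge\{\Diamond_ic':0\neq c'\leq c\}$ is the part where every nonzero piece of $c$ is possible; (1) says that whenever $b$ is possible, this is because of such a committed $c\leq b$.

**Example.** Let $\Diamond$ be the identity on a complete Boolean algebra. If $c$ is an atom, then $e(c)=c$. If $c\neq0$ is not an atom, there is $0<c'<c$, and $e(c)\leq c'\wedge(c\wedge\neg c')=0$. So (1) says that every $b$ is the join of the atoms below it: it holds iff the algebra is atomic.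

**Proof of Theorem C, from frames to (1).** Condition (1) is preserved by isomorphism, so let a Humberstone frame be given, and prove (1) for its algebra $\mathrm{RO}$. Fix $i$ and omit it.

**Step 1.** We collect the points committed to $y$. Let $D_y=\{x:\forall x'\sqsubseteq x,\ x'Ry\}$. It is persistent. If $x\notin D_y$, some $x'\sqsubseteq x$ does not see $y$; by up-$R$ no $x''\sqsubseteq x'$ sees $y$, so no such $x''$ is in $D_y$. Hence $D_y\in\mathrm{RO}$. By $R$-down, $y'\sqsubseteq y$ implies $D_y\subseteq D_{y'}$. (In $\mathcal F_b$, for instance, $D_{t_u}\cap B={\downarrow}b_{u0}$.)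

**Step 2.** We express $\Diamond$ by these sets: $\Diamond U=\bigvee_{y\in U}D_y$. If $y\in U$ and $x\in D_y$, every $x'\sqsubseteq x$ sees $y\in U$, so $x\in\Diamond U$ by (F2). Conversely let $x\in\Diamond U$ and $x'\sqsubseteq x$. By (F2), $x'Ry$ for some $y\in U$, and $R$-refinability$^{++}$ gives $x''\sqsubseteq x'$ in $D_y$. So every refinement of $x$ has a refinement in $\bigcup_{y\in U}D_y$, that is, $x\in\bigvee_{y\in U}D_y$.

**Step 3.** We bound $D_y$ by a value of $e$: $D_y\subseteq e(N(y))$. Let $\varnothing\neq V\subseteq N(y)$ with $V\in\mathrm{RO}$. A point of $V$ has a refinement $v'\sqsubseteq y$, and $v'\in V$. So $D_y\subseteq D_{v'}\subseteq\Diamond V$ by Steps 1 and 2.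

**Step 4.** We conclude. If $y\in U$, then $\varnothing\neq N(y)\subseteq U$. So by Steps 2 and 3, $\Diamond U\subseteq\bigvee\{e(V):\varnothing\neq V\subseteq U\}$. Conversely, if $\varnothing\neq V\subseteq U$, then $e(V)\subseteq\Diamond V\subseteq\Diamond U$, since $V$ is one of its own nonempty parts and $\Diamond$ is monotone. This is (1).

**Proof of Theorem C, from (1) to a frame.** **Step 1.** We define the frame. Let $S=A\setminus\{0\}$ with the order $\leq$, and let $xR_iy$ iff $x\wedge e_i(y)\neq0$. If $y'\leq y$, then $e_i(y')\geq e_i(y)$, as the meet is over fewer elements. So $R$-down holds, and up-$R$ is clear. If $x\wedge e_i(y)\neq0$, put $x'=x\wedge e_i(y)$; every nonzero $x''\leq x'$ has $x''\wedge e_i(y)=x''\neq0$. So $R$-refinability$^{++}$ holds, and this is a Humberstone frame.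

**Step 2.** We identify $\mathrm{RO}(S)$: the map $a\mapsto{\downarrow}a=\{x\in S:x\leq a\}$ is an isomorphism from $A$ onto $\mathrm{RO}(S)$. The set ${\downarrow}a$ is persistent, and if $x\not\leq a$, then $x\wedge\neg a\neq0$ and no nonzero element below it is below $a$; so ${\downarrow}a\in\mathrm{RO}(S)$. Conversely let $U\in\mathrm{RO}(S)$ and $a=\bigvee U$. Then $U\subseteq{\downarrow}a$. Let $0\neq x\leq a$. Each nonzero $x'\leq x$ equals $\bigvee_{u\in U}(x'\wedge u)$, so $x'\wedge u\neq0$ for some $u\in U$, and $x'\wedge u\in U$ by persistence. So every refinement of $x$ has a refinement in $U$, and $x\in\neg\neg U=U$. Hence $U={\downarrow}a$. Finally $a\leq b$ iff ${\downarrow}a\subseteq{\downarrow}b$ (if $a\not\leq b$, then $a\in{\downarrow}a\setminus{\downarrow}b$). An order isomorphism of Boolean algebras preserves the Boolean operations.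

**Step 3.** We check that the modalities agree: $\blacksquare_i{\downarrow}a={\downarrow}(\neg\Diamond_i\neg a)$. By definition, $x\in\blacksquare_i{\downarrow}a$ iff $x\wedge e_i(y)=0$ for all $y\in S$ with $y\not\leq a$.

- Suppose that this holds. Each $0\neq y\leq\neg a$ has $y\not\leq a$, so $x\wedge e_i(y)=0$. By (1) for $b=\neg a$ and distributivity, $x\wedge\Diamond_i\neg a=0$.
- Suppose that $x\wedge\Diamond_i\neg a=0$ and $y\not\leq a$. Then $0\neq y\wedge\neg a\leq\neg a$, and $e_i(y)\leq e_i(y\wedge\neg a)\leq\Diamond_i\neg a$, the last by (1). So $x\wedge e_i(y)=0$.

Replacing $a$ by $\neg a$ and taking complements, $\neg\blacksquare_i\neg{\downarrow}a={\downarrow}\Diamond_ia$. $\blacksquare$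

Thus a logic is the logic of a class of Humberstone frames iff it is the logic of a class of complete Boolean algebras with operators satisfying (1). Empty frames, if allowed, validate every formula and do not affect this.

## 12. Adding an identity modality

If a Humberstone frame has a modality that acts as the identity, the guess of Section 1 is right for it. The example in Section 11 already shows why: (1) for the identity operation says that the algebra is atomic. Here is a direct proof with points.

**Proof of Theorem D, first statement.** Let a nonempty Humberstone frame validate $\Box_*p\leftrightarrow p$. By (F1) this means that $\blacksquare_*U=U$ for all $U\in\mathrm{RO}$.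

**Step 1.** Below a given $x\in S$ we look for a point that cannot be cut. As $x\notin\varnothing=\blacksquare_*\varnothing$, there is $y$ with $xR_*y$, and then, by $R$-refinability$^{++}$, some $x'\sqsubseteq x$ all of whose refinements see $y$ via $R_*$. We claim: *if $U\in\mathrm{RO}$ meets ${\downarrow}y$, then $x'\in U$.* By $R$-down each refinement of $x'$ sees a point of $U\cap{\downarrow}y$, which is not in $\neg U$. So no refinement of $x'$ is in $\blacksquare_*\neg U=\neg U$, that is, $x'\in\neg\neg U=U$.

Apply the claim to $U=N(y)$, which contains $y$: we get $x'\in N(y)$, so there is $z\sqsubseteq x'$ with $z\sqsubseteq y$. If $U\in\mathrm{RO}$ meets ${\downarrow}z$, then it meets ${\downarrow}y$, so $x'\in U$ and, by persistence, $z\in U$. By (R5), $N(z)$ is an atom.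

**Step 2.** We conclude that $\mathrm{RO}$ has enough atoms. Let $U\in\mathrm{RO}$ be nonempty and $x\in U$. Step 1 gives $z\sqsubseteq x'\sqsubseteq x$ with $N(z)$ an atom; $z\in U$ by persistence, so $N(z)\subseteq U$. By Lemma 2 the frame has the same logic as a Kripke frame.

**Proof of Theorem D, second statement.** Let $L$ be the logic of a class $\mathsf C$ of full possibility frames over $I$ and of no class of Kripke frames, and let $*\notin I$.

**Step 1.** We expand the frames. Expand each $\mathcal F\in\mathsf C$ to $\mathcal F^*$ by $xR_*y$ iff $y\sqsubseteq x$. By the example in Section 2, $\blacksquare_*U=U$ for $U\in\mathrm{RO}$, so $\mathcal F^*$ is a full possibility frame over $I\cup\{*\}$ that validates $\Box_*p\leftrightarrow p$. Let $L^*$ be the logic of $\{\mathcal F^*:\mathcal F\in\mathsf C\}$. Formulas without $\Box_*$ are evaluated in $\mathcal F^*$ as in $\mathcal F$, so the $I$-fragment of $L^*$ is $L$. As $\Box_*$ acts as the identity on every $\mathcal F^*$, a formula is in $L^*$ iff the formula obtained by erasing all $\Box_*$ is in $L$; so $L^*$ depends on $L$ only.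

**Step 2.** We show that $L^*$ is the logic of no class of Humberstone frames. Suppose that it is. Discard the empty frames from such a class; this does not change the logic. Each remaining frame validates $\Box_*p\leftrightarrow p$, so by the first statement it has the same logic as some Kripke frame over $I\cup\{*\}$. So $L^*$ is the logic of a class of Kripke frames, and $L$, its $I$-fragment, is the logic of the class of their $I$-reducts, contrary to the choice of $L$. $\blacksquare$

For example, take for $L$ the logic $L_b$ of Section 7 with $|I|=1$: its expansion by an identity modality is a logic with two modalities as in A.2. For a single modality this route is not available; there the frame $\mathcal F_a$ does the work, with the identity hidden in the relation from $B'$ to $B$.
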